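\title{Ternary words without almost perfect twins}

\begin{abstract}
Twins in a word are two identical subwords occupying disjoint sets of positions. By a theorem of Axenovich, Person and Puzynina, every binary word of length $n$ contains twins of length $n/2-o(n)$. We show that the ternary analogue fails by a linear amount: for every $n$ some ternary word of length $n$ has no twins longer than $(\frac12-2^{-24})n$. More generally, every word of length $n$ over $k$ letters contains $r$ pairwise disjoint identical subwords of length $n/r-o(n)$ if and only if $k\le r$. The upper bounds come from counting the words $a^{\ell_1}b^{\ell_2}c^{\ell_3}a^{\ell_4}\cdots$, with a cyclic letter pattern and arbitrary bounded run lengths, that have almost perfect twins.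
\end{abstract}

\section{Twins in words}\label{sec:intro}

Let $w=w_1w_2\cdots w_n$ be a word over a finite alphabet. A \emph{subword} of $w$ is a word $w_{i_1}w_{i_2}\cdots w_{i_t}$ with $i_1<i_2<\dots<i_t$; the positions need not be adjacent. The word $w$ contains \emph{twins of length $t$} if there are disjoint sets of positions $\{i_1<\dots<i_t\}$ and $\{j_1<\dots<j_t\}$ with $w_{i_1}\cdots w_{i_t}=w_{j_1}\cdots w_{j_t}$. For example, $aabcbc$ contains the twins $abc$, $abc$ on the positions $\{1,3,4\}$ and $\{2,5,6\}$. Let $t(w)$ be the maximum length of twins in $w$, and let $t(n,k)$ be the minimum of $t(w)$ over all words $w$ of length $n$ over a $k$-element alphabet.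

Twins of length $t$ occupy $2t$ positions, so $t(n,k)\le n/2$, and $n-2t(w)$ is the number of letters one must discard before $w$ splits into two identical subwords. Over one letter $t(n,1)=\lfloor n/2\rfloor$. A word over $k$ letters is also a word over $k+1$ letters, so $t(n,k)$ does not increase with $k$. Axenovich, Person and Puzynina~\cite{APP} proved that $t(n,2)=n/2-o(n)$: every binary word splits into twins up to a negligible remainder. The two most frequent letters of a word over $k$ letters form a binary subword of length at least $2n/k$, so $t(n,k)\ge n/k-o(n)$. For $k\ge3$, Bukh and Zhou improved this to $t(n,k)\ge1.02\cdot\frac nk-o(n)$ and to $t(n,k)\ge\left(\frac{k}{81}\right)^{1/3}\cdot\frac nk-(k/3)^{1/3}$. For $k\ge4$ there are upper bounds, due to Axenovich--Person--Puzynina and Bukh--Zhou; in particular $t(n,4)\le0.4932n$. This leaves the ternary alphabet, and the problem stated by Dudek, Grytczuk and Ruci\'nski~\cite{DGR}: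

\begin{quote}
Is $t(n,3)=n/2-o(n)$? That is, does every ternary word of length $n$ contain twins of length $n/2-o(n)$?
\end{quote}

Two heuristics point in opposite directions. A word of even length $n$ with $t(w)=n/2$ is determined by the positions of the first twin and by the common word, so there are at most $2^nk^{n/2}$ such words. For $k\ge5$ this is exponentially smaller than $k^n$, and for $k=4$ it equals $k^n$. For $k=3$ there are $(2\sqrt3)^n$ descriptions for only $3^n$ words, so counting leaves ample room for the answer yes. On the other hand, in the proof for binary words (Section~\ref{sec:small}) each short stretch of the word gives all its letters of one kind to the first twin and all its letters of the other kind to the second; a third kind of letter has nobody to take it. The second heuristic turns out to be right.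

\begin{theorem}\label{thm:ternary}
For every $n\ge1$ we have $t(n,3)\le\left(\frac12-2^{-24}\right)n$. In particular $t(n,3)\ne n/2-o(n)$.
\end{theorem}

The threshold is best seen when the number of copies varies. For $r\ge2$, \emph{$r$-twins of length $t$} in $w$ are $r$ identical subwords of length $t$ on pairwise disjoint sets of positions; we call these subwords the \emph{copies}. Let $t_r(w)$ be the maximum length of $r$-twins in $w$ and let $t_r(n,k)$ be the minimum of $t_r(w)$ over words of length $n$ over $k$ letters. Equivalently, $t_r(n,k)$ is the largest $t$ such that every such word contains $r$-twins of length $t$. Thus $t_2=t$ and $t_r(n,k)\le n/r$.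

\begin{theorem}\label{thm:class}
Let $r\ge2$ and $k\ge1$. Then $t_r(n,k)=n/r-o(n)$ as $n\to\infty$ if and only if $k\le r$. If $k\ge r+1$, then
\[
t_r(n,k)\le\frac nr\left(1-\frac1{64(10r)^{r^2}}\right)\qquad\text{for all }n\ge1 .
\]
\end{theorem}

The ``if'' direction is due to Axenovich, Person and Puzynina~\cite{APP}; Section~\ref{sec:small} gives a short proof for completeness. Both upper bounds follow from one counting result, Proposition~\ref{prop:count}, whose idea is shown on small words in Section~\ref{sec:examples}. The proofs use nothing beyond the definitions, and the constants are not optimized.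

\section{Loss and concatenation}\label{sec:loss}

The \emph{loss} of a word $w$ is $\lambda_r(w)=|w|-r\,t_r(w)$, the number of positions left unused by longest $r$-twins. The counting argument will produce words of large loss whose lengths we do not control. The next lemma transfers the bound to every length; part (b) is the argument behind Fekete's lemma on superadditive sequences.

\begin{lemma}\label{lem:concat}
Let $r\ge2$.
\begin{enumerate}
\item[(a)] For all words $w,w'$ we have $t_r(ww')\ge t_r(w)+t_r(w')$, that is, $\lambda_r(ww')\le\lambda_r(w)+\lambda_r(w')$.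
\item[(b)] Let $0\le c\le1$. Suppose that there are words $w^{(1)},w^{(2)},\dots$ over $k$ letters, of lengths $n_j\to\infty$, with $\lambda_r(w^{(j)})\ge cn_j$. Then $t_r(n,k)\le\frac nr(1-c)$ for every $n\ge1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Append the $s$-th copy of longest $r$-twins in $w'$ to the $s$-th copy of longest $r$-twins in $w$, for each $s$.

(b) Fix $n$, take $j$ with $n_j\ge n$, and let $a=\lfloor n_j/n\rfloor$. Cut $w^{(j)}$ into $a$ consecutive pieces of length $n$ and a remainder. By (a),
\[
a\,t_r(n,k)\le t_r(w^{(j)})=\frac{n_j-\lambda_r(w^{(j)})}r\le\frac{n_j}{r}(1-c)\le\frac{(a+1)n}{r}(1-c).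
\]
Divide by $a$ and let $j\to\infty$, so that $a\to\infty$.
\end{proof}

\section{Block words: the idea in small cases}\label{sec:examples}

The count in Section~\ref{sec:intro} fails for three letters because a general word offers $2^n$ ways of dealing its positions to two twins. We therefore count inside a family of words in which the dealing is described by few numbers. Let $k\ge2$, let the alphabet be $\mathbb Z/k$, and put $x_i=i\bmod k$. Write $[L]=\{1,\dots,L\}$. For $\ell\in[L]^M$ the \emph{block word} of $\ell$ is
\[
w(\ell)=x_1^{\ell_1}x_2^{\ell_2}\cdots x_M^{\ell_M},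
\]
and its factor $x_i^{\ell_i}$ is \emph{block $i$}. Its length lies between $M$ and $LM$. All letters in a block are equal, so a subword is determined, as a word, by how many letters it takes from each block.

In this section $r=2$, the letters are written $a,b,c$, and the twins are perfect: the first takes $p_i$ letters from block $i$, the second $q_i$, and $\ell_i=p_i+q_i$. Let $P=\{i:p_i>0\}$ and $Q=\{i:q_i>0\}$. A \emph{run} of a word is a maximal factor consisting of equal letters. The twins are equal as words, so each run of the common word gives one linear equation between the $p_i$ and the $q_i$. We ask how many free parameters remain, compared with the $M$ parameters of $\ell$. When a twin skips a block, an unknown disappears. When the skipping makes two blocks with the same letter adjacent in that twin, they merge into one run, and the number of equations drops. The alphabet decides the exchange rate between skips and merges.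

\begin{example}[Two letters: one skip buys a merge]\label{ex:binary}
Let $k=2$, $M=4$, $P=\{1,2,4\}$, $Q=\{1,3,4\}$:
\[
\begin{array}{c|cccc}
\text{letter of the block}&a&b&a&b\\ \hline
\text{first twin}&p_1&p_2&-&p_4\\
\text{second twin}&q_1&-&q_3&q_4
\end{array}
\]
The twins read $a^{p_1}b^{p_2+p_4}$ and $a^{q_1+q_3}b^{q_4}$. Six unknowns and two equations, $p_1=q_1+q_3$ and $p_2+p_4=q_4$, leave four parameters for four blocks: $\ell=(2q_1+q_3,\ p_2,\ q_3,\ 2p_4+p_2)$. Every $\ell$ with $\ell_1-\ell_3$ and $\ell_4-\ell_2$ positive and even arises, a proportion of $[L]^4$ that tends to $1/16$ as $L\to\infty$.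
\end{example}

\begin{example}[Three letters: a merge costs two skips]\label{ex:ternary}
Let $k=3$, $M=6$, $P=\{1,2,3,6\}$, $Q=\{1,4,5,6\}$:
\[
\begin{array}{c|cccccc}
\text{letter of the block}&a&b&c&a&b&c\\ \hline
\text{first twin}&p_1&p_2&p_3&-&-&p_6\\
\text{second twin}&q_1&-&-&q_4&q_5&q_6
\end{array}
\]
The twins read $a^{p_1}b^{p_2}c^{p_3+p_6}$ and $a^{q_1+q_4}b^{q_5}c^{q_6}$. Eight unknowns and three equations leave five parameters for six blocks: $\ell=(2q_1+q_4,\ p_2,\ p_3,\ q_4,\ p_2,\ 2p_6+p_3)$. The word $aaa\,bb\,c\,a\,bb\,ccc$ splits in this way into two copies of $aabbcc$. But $\ell_2=\ell_5$ is forced, so at most a proportion $1/L$ of $[L]^6$ arises. Four skips have cost a factor $L^{-1}$.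
\end{example}

Over three letters, $h$ skips will always cost a factor $L^{-h/4}$. For large $L$ this outweighs the number of ways to place the skips. It gives little when skips are rare, and then a second mechanism takes over.

\begin{example}[Few skips: the bound $\ell_i\le L$ bites]\label{ex:shift}
Let $k=3$. If $P=Q=[M]$, each block is a run of both twins, so $p_i=q_i$. All $M$ parameters survive, but $2p_i=\ell_i\le L$ leaves at most $L/2$ values for each. Now let $P=\{1,\dots,M-3\}$ and $Q=\{4,\dots,M\}$, so that the second twin is three blocks ahead of the first. The $v$-th run has length $y_v=p_v=q_{v+3}$. For $M=9$,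
\[
\ell=(y_1,\ y_2,\ y_3,\ y_4+y_1,\ y_5+y_2,\ y_6+y_3,\ y_4,\ y_5,\ y_6).
\]
For every $M$ there are $M-3$ parameters, a saving of only $L^{-3}$. But each block $i$ used by both twins gives $y_i+y_{i-3}\le L$, and fewer than half of the pairs in $[L]^2$ have sum at most $L$. The constraints on the disjoint pairs $\{1,4\},\{2,5\},\{3,6\},\{7,10\},\dots$ involve different variables, so each of them halves the count; there are about $M/2$ of them.
\end{example}

So patterns $(P,Q)$ with many skips lose powers of $L$, and patterns with few skips lose a factor close to $2^{-M/2}$. What remains of this exponential saving after summing over patterns pays for a number of unused letters proportional to $M$.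

\section{Counting block words of small loss}\label{sec:count}

Throughout this section $r\ge2$, $k=r+1$, $L\ge1$ is an integer, and $M=64K$ with an integer $K\ge1$. Put
\[
\theta=2^{5/4}L^{-1/r^2}.
\]

\begin{proposition}\label{prop:count}
The number of $\ell\in[L]^M$ with $\lambda_r(w(\ell))\le K$ is at most
\[
L^M\Bigl(2^{-1/2}\,(1+\theta)^r\,(65e)^{1/64}\Bigr)^M .
\]
\end{proposition}

The three factors are the gain of Example~\ref{ex:shift}, the price of choosing the skipped blocks, and the price of the unused letters.

\subsection*{Removing the unused letters}

An array $p=(p_{s,i})_{1\le s\le r,\,1\le i\le M}$ of nonnegative integers is \emph{admissible} if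
\begin{enumerate}
\item[(A1)] the $r$ words $u_s=x_1^{p_{s,1}}x_2^{p_{s,2}}\cdots x_M^{p_{s,M}}$ $(s=1,\dots,r)$ coincide, and
\item[(A2)] $\sum_{s}p_{s,i}\le L$ for every $i$.
\end{enumerate}

\begin{lemma}\label{lem:encode}
The number of $\ell\in[L]^M$ with $\lambda_r(w(\ell))\le K$ is at most $(65e)^{M/64}$ times the number of admissible arrays.
\end{lemma}

\begin{proof}
Given such an $\ell$, fix longest $r$-twins in $w(\ell)$, let $p_{s,i}$ be the number of positions of the $s$-th copy in block $i$, and let $d_i=\ell_i-\sum_sp_{s,i}$. The copies are disjoint, so $d_i\ge0$ and (A2) holds; they are identical, so (A1) holds; and $\sum_id_i=\lambda_r(w(\ell))\le K$. The pair $(p,d)$ determines $\ell$. Adding the coordinate $K-\sum_id_i$ identifies the possible $d$ with the ways of writing $K$ as an ordered sum of $M+1$ nonnegative integers, of which there are $\binom{M+K}K$. Since $K!\ge(K/e)^K$,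
\[
\binom{M+K}{K}\le\frac{(M+K)^K}{K!}\le\left(\frac{e(M+K)}K\right)^K=(65e)^{M/64}.\qedhere
\]
\end{proof}

\subsection*{Patterns, runs and merges}

The equations hidden in (A1) depend on which entries of $p$ vanish, so we fix that information first. The \emph{pattern} of $p$ is $(P_1,\dots,P_r)$, where $P_s=\{i:p_{s,i}>0\}$, and the number of \emph{skips} is
\[
h=\sum_{s=1}^r\bigl(M-|P_s|\bigr).
\]
From now until the final summation we fix a pattern that belongs to at least one admissible array, and we count the admissible arrays with this pattern.

Two consecutive elements $i<i'$ of $P_s$ (no element of $P_s$ lies between them) contribute to the same run of $u_s$ exactly when $i\equiv i'\pmod k$. Call such a pair a \emph{merge} in $P_s$. Cutting $P_s$ between every two consecutive elements that do not form a merge divides it into nonempty classes $P_{s,1},P_{s,2},\dots$, numbered from left to right, which depend only on $P_s$. The class $P_{s,v}$ produces the $v$-th run of $u_s$. By (A1) the number of classes is the same number $R$ for every $s$, and comparing run lengths gives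
\begin{equation}\label{eq:runs}
\sum_{i\in P_{1,v}}p_{1,i}=\sum_{i\in P_{s,v}}p_{s,i}\qquad(2\le s\le r,\ 1\le v\le R).
\end{equation}
(If $R=0$, all $P_s$ are empty, and what follows holds with empty sums and products.) The number of merges in $P_s$ is
\[
m_s=|P_s|-R=\sum_{v=1}^R\bigl(|P_{s,v}|-1\bigr),\qquad\text{and we put } m=\sum_{s=1}^rm_s .
\]

\begin{lemma}\label{lem:merge}
We have $m\le h/r$.
\end{lemma}

\begin{proof}
If $i<i'$ is a merge in $P_s$, then $i'-i$ is a positive multiple of $k=r+1$, so at least $r$ indices lie strictly between $i$ and $i'$, and none of them is in $P_s$. The open intervals $(i,i')$ of different merges in $P_s$ are disjoint. Hence $rm_s\le M-|P_s|$. Sum over $s$.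
\end{proof}

The \emph{entries of run $v$} are the $p_{s,i}$ with $1\le s\le r$ and $i\in P_{s,v}$. Every positive entry of $p$ belongs to exactly one run, and lies in $[L]$ by (A2). Put
\[
f_v=\sum_{s=1}^r|P_{s,v}|-(r-1),\qquad F=\sum_{v=1}^Rf_v .
\]

\begin{lemma}\label{lem:freedom}
The entries of run $v$ take at most $L^{f_v}$ joint values, and $F\le M-h/r^2$.
\end{lemma}

\begin{proof}
For each $s=2,\dots,r$ set aside one entry $p_{s,i}$ with $i\in P_{s,v}$. By \eqref{eq:runs} these $r-1$ entries are determined by the other $f_v$ entries of the run. For the bound on $F$, note that $\sum_s|P_s|=rM-h$ and $rR=\sum_s|P_s|-m=rM-h-m$. Therefore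
\[
F=rM-h-(r-1)R=rM-h-(r-1)M+\frac{(r-1)(h+m)}r=M-\frac{h-(r-1)m}{r},
\]
and Lemma~\ref{lem:merge} gives $h-(r-1)m\ge h-\frac{r-1}rh=\frac hr$.
\end{proof}

In Example~\ref{ex:ternary}, $h=4$, $m=2$, $R=3$ and $F=5=M-h/4$, so both lemmas hold there with equality.

\begin{remark}\label{rem:where}
Lemma~\ref{lem:merge} is the only place where the size of the alphabet enters. For block words over $k\ge2$ letters its proof gives $m\le h/(k-1)$, and hence $F\le M-\frac hr\bigl(1-\frac{r-1}{k-1}\bigr)$. Skips cost a power of $L$ in this bound exactly when $k>r$. For $k=r$ only $F\le M$ remains, and Example~\ref{ex:binary} has $h=m=2$ and $F=M=4$.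
\end{remark}

\subsection*{Disjoint constraints}

Lemma~\ref{lem:freedom} bounds the number of arrays with the given pattern by $L^{M-h/r^2}$, which is useless for $h=0$. So far (A2) has only told us that each entry is at most $L$. To use it fully we want constraints of the clean form $y+y'\le L$ seen in Example~\ref{ex:shift}, and these arise from runs that have a single parameter.

Call run $v$ \emph{simple} if $|P_{s,v}|=1$ for all $s$. Then $f_v=1$, and by \eqref{eq:runs} all $r$ entries of the run equal one number $y_v\in[L]$. For $i\in P_1\cap P_2$ let $\varphi(i)$ and $\psi(i)$ be the runs with $i\in P_{1,\varphi(i)}$ and $i\in P_{2,\psi(i)}$. Let $I$ be the set of $i\in P_1\cap P_2$ such that $\varphi(i)$ and $\psi(i)$ are both simple. For $i\in I$, (A2) gives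
\begin{equation}\label{eq:pair}
y_{\varphi(i)}+y_{\psi(i)}=p_{1,i}+p_{2,i}\le L .
\end{equation}
Only two of the copies are used here; this suffices. When skips are few, almost every block yields such a constraint.

\begin{lemma}\label{lem:I}
We have $|I|\ge M-\frac52h$.
\end{lemma}

\begin{proof}
An index $i\in[M]\setminus I$ lies outside $P_1\cap P_2$, or in $P_{1,v}$ for a non-simple run $v$, or in $P_{2,v}$ for a non-simple run $v$. At most $(M-|P_1|)+(M-|P_2|)\le h$ indices are of the first kind. Each non-simple run contributes at least $1$ to $\sum_v\sum_s(|P_{s,v}|-1)=m$, so there are at most $m$ of them, and for $s=1,2$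
\[
\sum_{v\text{ non-simple}}|P_{s,v}|=\sum_{v\text{ non-simple}}1+\sum_{v\text{ non-simple}}\bigl(|P_{s,v}|-1\bigr)\le m+m_s .
\]
Hence $M-|I|\le h+2m+m_1+m_2\le h+3m\le h+\frac32h$, by Lemma~\ref{lem:merge} and $r\ge2$.
\end{proof}

The constraints \eqref{eq:pair} share variables, so their gains cannot simply be multiplied. We select constraints on disjoint sets of variables, and the fact that all copies read the word from left to right lets us keep half of them.

\begin{lemma}\label{lem:disjoint}
Let $V$ be a finite set of integers, $D\subseteq V$, and $\tau\colon D\to V$ strictly increasing. Then there is $D'\subseteq D$ with $|D'|\ge|D|/2$ such that the sets $\{v,\tau(v)\}$, $v\in D'$, are pairwise disjoint.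
\end{lemma}

\begin{proof}
Consider the directed graph on $V$ with the arcs $v\to\tau(v)$, $v\in D$. Out-degrees are at most $1$, and in-degrees are at most $1$ because $\tau$ is injective. So every component is a directed path or a directed cycle, a loop being a cycle of length one. If $\tau(v)>v$ and $\tau(v)\in D$, then $\tau(\tau(v))>\tau(v)$; by induction the walk $v,\tau(v),\tau(\tau(v)),\dots$ increases strictly as long as it is defined and never returns to $v$. If $\tau(v)<v$ it decreases strictly, for the same reason. So every cycle is a loop. Choose all loops, and from each path with $e$ arcs choose the first, third, fifth, \dots\ arc, $\lceil e/2\rceil$ in all. The chosen arcs are pairwise vertex-disjoint and number at least $|D|/2$; let $D'$ be the set of their tails.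
\end{proof}

Injectivity alone would not do: a cycle of length three has three arcs, no two of them disjoint.

\begin{lemma}\label{lem:pattern}
The number of admissible arrays with a given pattern having $h$ skips is at most $L^M2^{-M/2}\theta^h$.
\end{lemma}

\begin{proof}
If $i<i'$ are in $I$, then $\varphi(i)\le\varphi(i')$ because the classes $P_{1,v}$ are ordered from left to right, and $\varphi(i)\ne\varphi(i')$ because $P_{1,\varphi(i)}=\{i\}$. So $\varphi$ is strictly increasing on $I$; the same argument with $P_2$ applies to $\psi$. Let $V$ be the set of simple runs, $D=\psi(I)$, and $\tau(\psi(i))=\varphi(i)$ for $i\in I$. (In Example~\ref{ex:shift}, $\tau$ is the identity for the first pattern and $\tau(v)=v+3$ for the second.) Then $\tau$ is strictly increasing, $|D|=|I|$, and \eqref{eq:pair} reads $y_v+y_{\tau(v)}\le L$ for $v\in D$. All these objects depend only on the pattern. Take $D'$ from Lemma~\ref{lem:disjoint}.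

Group the runs as follows: the sets $\{v,\tau(v)\}$ with $v\in D'$, and one singleton for every other run. An array is determined by the entries in each group. A run outside the chosen sets allows at most $L^{f_v}$ values. If $v\in D'$ and $\tau(v)=v$, then $2y_v\le L$, which allows at most $L/2$ values instead of $L$. If $v\in D'$ and $\tau(v)\ne v$, then $(y_v,y_{\tau(v)})$ is a pair of positive integers with sum at most $L$; there are $\sum_{j=2}^{L}(j-1)=L(L-1)/2\le L^2/2$ such pairs instead of $L^2$. Multiplying over the groups and using Lemmas~\ref{lem:freedom} and~\ref{lem:I}, the number of arrays is at most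
\[
L^F2^{-|D'|}\le L^F2^{-|I|/2}\le L^{M-h/r^2}\,2^{-M/2+5h/4}=L^M2^{-M/2}\theta^h.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:count}]
A pattern with $h$ skips is a choice of $h$ among the $rM$ pairs $(s,i)$, those with $i\notin P_s$. By Lemma~\ref{lem:pattern} and the binomial theorem, the number of admissible arrays is at most
\[
L^M2^{-M/2}\sum_{h=0}^{rM}\binom{rM}h\theta^h=L^M2^{-M/2}(1+\theta)^{rM}.
\]
Lemma~\ref{lem:encode} supplies the last factor.
\end{proof}

\section{Choice of the block length: the upper bounds}\label{sec:upper}

Let $\beta=2^{-1/2}(1+\theta)^r(65e)^{1/64}$ be the base in Proposition~\ref{prop:count}. Suppose $\beta<1$. Then for every $M$ divisible by $64$ some $\ell\in[L]^M$ has $\lambda_r(w(\ell))>M/64$. The length $n_M$ of this word satisfies $M\le n_M\le LM$, so $n_M\to\infty$ and the loss exceeds $n_M/(64L)$. Lemma~\ref{lem:concat}(b) gives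
\begin{equation}\label{eq:final}
t_r(n,r+1)\le\frac nr\left(1-\frac1{64L}\right)\qquad\text{for all }n\ge1 .
\end{equation}
Thus $L$ must be large enough to make $\theta$ small, and the final constant is inversely proportional to $L$, since the loss is counted per block. In both applications we use
\begin{equation}\label{eq:65}
(65e)^{1/64}<e^{0.081},
\end{equation}
which holds because $e^{4.18}=e^4e^{0.18}>54.5\cdot1.196>65$ and $(4.18+1)/64<0.081$.

\begin{proof}[Proof of Theorem~\ref{thm:ternary}]
Take $r=2$ and $L=2^{17}$. Then $\theta=2^{5/4-17/4}=\frac18$ and $2^{-1/2}(1+\theta)^2=\frac{81}{64\sqrt2}<0.895$, as $64\cdot1.4142\cdot0.895>81$. By \eqref{eq:65} and $e^x\le1/(1-x)$ for $x<1$, we get $\beta<0.895/0.919<0.98$. Now \eqref{eq:final} with $64L=2^{23}$ gives $t(n,3)\le\frac n2(1-2^{-23})=(\frac12-2^{-24})n$.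
\end{proof}

The proof shows more than existence: for $M$ divisible by $64$, all but a fraction $0.98^M$ of the ternary words $w(\ell)$, $\ell\in[2^{17}]^M$, have loss greater than $M/64$.

\begin{proof}[Proof of Theorem~\ref{thm:class} for $k\ge r+1$]
Take $L=(10r)^{r^2}$. Then $\theta=2^{5/4}/(10r)<1/(4r)$, since $2^5<2.5^4$, and so $(1+\theta)^r\le e^{r\theta}<e^{1/4}$. With $\frac12\ln2>0.3465$ and \eqref{eq:65} we get $\beta<\exp(-0.3465+0.25+0.081)<1$. So \eqref{eq:final} holds for this $L$. A word over $r+1$ letters is a word over $k$ letters, hence $t_r(n,k)\le t_r(n,r+1)$, which is the stated bound. It excludes $t_r(n,k)=n/r-o(n)$.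
\end{proof}

\section{Alphabets with at most as many letters as copies}\label{sec:small}

It remains to prove that $t_r(n,k)=n/r-o(n)$ for $k\le r$, the direction due to Axenovich, Person and Puzynina~\cite{APP}. We may take the alphabet to be $\mathbb Z/r$, with some letters possibly unused.

Cut a word into consecutive intervals $J_1,\dots,J_q$ of equal length, and suppose for a moment that each letter occurs equally often in all of them. Let every copy read a run of $0$'s, then a run of $1$'s, and so on cyclically, one run per interval, with copy $s$ starting in $J_s$. For $r=2$ and $q=6$ the letters taken are: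
\[
\begin{array}{c|cccccc}
&J_1&J_2&J_3&J_4&J_5&J_6\\ \hline
\text{copy }1&0&1&0&1&0&-\\
\text{copy }2&-&0&1&0&1&0
\end{array}
\]
Away from the ends, the $r$ copies take $r$ different letters from each interval, that is, all of it. This is where $k\le r$ is used: with $r+1$ letters, every interval would keep one letter that no copy takes. The difficulty is that letter counts may vary between intervals. If $J_1,J_2,\dots$ are alternately $0^b$ and $1^b$, the scheme above finds nothing in common between neighbors, although it works inside each $J_t$. So the scale must be chosen according to the word, and a pigeonhole argument over many scales finds one at which the densities are nearly constant.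

\begin{proposition}\label{prop:small}
Let $r\ge2$ and $0<\varepsilon<1$, and let $q\ge4r/\varepsilon$ and $T\ge4r(r+1)^2/\varepsilon^2$ be integers. Every word $w$ of length $N=q^T$ over $\mathbb Z/r$ has $\lambda_r(w)\le\varepsilon N$.
\end{proposition}

\begin{proof}
\emph{Choosing the scale.} For $0\le j\le T$ split $w$ into $q^j$ consecutive intervals of length $q^{T-j}$, the \emph{level-$j$ intervals}. For $j<T$ each of them is the union of $q$ level-$(j+1)$ intervals, its \emph{children}. For an interval $J$ let $\rho(J)\in\mathbb R^r$ be the vector whose coordinate $\rho(J)_\alpha$ is the proportion of positions of $J$ carrying the letter $\alpha$. Let $E_j$ be the average of $\|\rho(J)\|_2^2$ over level-$j$ intervals. Since $\|\rho(J)\|_2\le\|\rho(J)\|_1=1$, we have $0\le E_j\le1$. If vectors $z_1,\dots,z_q$ have mean $z$, expanding the square gives $\frac1q\sum_t\|z_t-z\|_2^2=\frac1q\sum_t\|z_t\|_2^2-\|z\|_2^2$. Children have equal length, so $\rho(J)$ is the mean of the vectors $\rho(J')$ of its children. Hence $E_{j+1}-E_j$ is the average of $\|\rho(J')-\rho(J)\|_2^2$ over all pairs of a level-$j$ interval $J$ and a child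 $J'$ of $J$. The $T$ differences $E_{j+1}-E_j$ sum to $E_T-E_0\le1$, so one of them is at most $1/T$. Fix such a $j<T$, and let $b=q^{T-j-1}$ be the length of the children.

\emph{The $r$-twins in one interval.} Let $J$ be a level-$j$ interval with children $J_1,\dots,J_q$, and let $c_t(\alpha)=b\,\rho(J_t)_\alpha$ be the number of letters $\alpha$ in $J_t$. For $0\le v\le q-r$ let $\alpha_v=v\bmod r$ and
\[
\mu_v=\min_{1\le s\le r}c_{s+v}(\alpha_v).
\]
For $s=1,\dots,r$, copy $s$ takes $\mu_v$ letters $\alpha_v$ from $J_{s+v}$, for each $v=0,\dots,q-r$. Every copy reads $\alpha_0^{\mu_0}\alpha_1^{\mu_1}\cdots\alpha_{q-r}^{\mu_{q-r}}$. From $J_t$, copy $s$ takes only the letter $(t-s)\bmod r$. As $s$ runs through $1,\dots,r$ these letters are distinct, so the copies are disjoint, and each pair $(t,\alpha)$ equals $(s+v,\alpha_v)$ for at most one pair $(s,v)$.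

\emph{Unused letters.} The $2(r-1)$ children $J_t$ with $t<r$ or $t>q-r+1$ contain at most $2rb$ letters. If $r\le t\le q-r+1$, then $v=t-s$ lies in $[0,q-r]$ for every $s\in\{1,\dots,r\}$, so every letter $\alpha$ equals $\alpha_{t-s}$ for one $s$, and the number of unused letters in $J_t$ is $\sum_{s}\bigl(c_t(\alpha_{t-s})-\mu_{t-s}\bigr)$. All terms $c_{s+v}(\alpha_v)-\mu_v$ are nonnegative, so the unused letters in these children number at most $\sum_{v=0}^{q-r}\sum_{s=1}^r\bigl(c_{s+v}(\alpha_v)-\mu_v\bigr)$. Fix $v$, write $\alpha=\alpha_v$ and $\gamma=b\,\rho(J)_\alpha$, and let $s^*$ attain the minimum in $\mu_v$. Then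
\begin{align*}
\sum_{s=1}^r\bigl(c_{s+v}(\alpha)-\mu_v\bigr)&=\sum_{s=1}^r\bigl(c_{s+v}(\alpha)-\gamma\bigr)+r\bigl(\gamma-c_{s^*+v}(\alpha)\bigr)\\
&\le(r+1)\sum_{s=1}^r\bigl|c_{s+v}(\alpha)-\gamma\bigr| .
\end{align*}
Sum over $v$. Each pair $(t,\alpha)$ occurs at most once on the right, and $\|z\|_1\le\sqrt r\,\|z\|_2$ for $z\in\mathbb R^r$. Therefore
\[
\lambda_r(J)\le2rb+(r+1)b\sum_{t=1}^q\|\rho(J_t)-\rho(J)\|_1\le2rb+(r+1)\sqrt r\,b\sum_{t=1}^q\|\rho(J_t)-\rho(J)\|_2 .
\]

\emph{Summation.} Add this over the $q^j$ level-$j$ intervals, using Lemma~\ref{lem:concat}(a), and divide by $N=q^{j+1}b$. The first terms give $2r/q$. The second terms give $(r+1)\sqrt r$ times the average of $\|\rho(J')-\rho(J)\|_2$ over the $q^{j+1}$ pairs $(J,J')$, and by the Cauchy--Schwarz inequality this average is at most $(E_{j+1}-E_j)^{1/2}\le T^{-1/2}$. Hence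
\[
\frac{\lambda_r(w)}N\le\frac{2r}q+\frac{(r+1)\sqrt r}{\sqrt T}\le\frac\varepsilon2+\frac\varepsilon2=\varepsilon.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class} for $k\le r$]
Fix $\varepsilon\in(0,1)$ and let $N$ be as in Proposition~\ref{prop:small}. Cut a word of length $n$ into pieces of length $N$ and a remainder of length less than $N$. By Lemma~\ref{lem:concat}(a) its loss is at most $\varepsilon n+N$. Thus $\frac nr-\frac{\varepsilon n+N}r\le t_r(n,k)\le\frac nr$ for all $n$, with $N$ depending only on $r$ and $\varepsilon$. Since $\varepsilon$ is arbitrary, $t_r(n,k)=n/r-o(n)$. Together with Section~\ref{sec:upper} this completes the proof of Theorem~\ref{thm:class}.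
\end{proof}

\begin{thebibliography}{9}

\bibitem{APP}
Axenovich, Person and Puzynina, \emph{A regularity lemma and twins in words}, J. Combin. Theory Ser. A 120 (2013).

\bibitem{DGR}
Andrzej Dudek, Jaros{\l}aw Grytczuk and Andrzej Ruci\'nski, \emph{Long twins in random words}, arXiv:2112.14197 (2021).

\end{thebibliography}
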